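\title{Proper verbal subsets of non-elementary hyperbolic groups are not rational}

\begin{abstract}
Let $G$ be a non-elementary hyperbolic group and $w$ a group word whose set of values $w[G]$ is neither $\{1\}$ nor $G$. We prove that $w[G]$ is not a rational subset of $G$. More generally, for words with constants whose exponent sums are divisible by an integer $m\neq 1$, we show that the set of values contains no two-sided translate of a non-elementary submonoid, that each of its rational subsets is covered by finitely many products of virtually cyclic subgroups and constants, and that none of its infinite conjugation-invariant subsets is rational. The main tool is a vector-valued counting function, built from projections to the cosets of a virtually cyclic subgroup, which is additive outside a bounded number of coordinates.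
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $F$ be the free group with basis $x_1,x_2,\dots$ and let $G$ be a group. For a word $w=w(x_1,\dots,x_n)\in F$, the \emph{verbal set}
\[
w[G]=\{w(g_1,\dots,g_n): g_1,\dots,g_n\in G\}
\]
is the set of images of $w$ under all homomorphisms $F\to G$. For $w=x_1^2$ it is the set of squares, and for $w=x_1^{-1}x_2^{-1}x_1x_2$ it is the set of commutators. The set $w[G]$ is \emph{proper} if $w[G]\neq\{1\}$ and $w[G]\neq G$.

Let $G$ be finitely generated. A subset $R\subseteq G$ is \emph{rational} if it is the image in $G$ of a regular language over $S\cup S^{-1}$, where $S$ is a finite generating set; the choice of $S$ does not matter. Equivalently, $R$ belongs to the smallest family of subsets of $G$ that contains the finite subsets and is closed under finite unions, products $AB$, and passage to the generated submonoid $A^*$. Thus the rational sets are those that a device with bounded memory can list. A subgroup generated by a finite set $T$ equals $(T\cup T^{-1})^*$ and is rational; in particular $\{1\}$ and $G$ are rational.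

A finitely generated group is \emph{hyperbolic} if, for some constant, every side of every geodesic triangle in its Cayley graph lies within that constant of the union of the other two sides. A group is \emph{virtually cyclic} if it has a cyclic subgroup of finite index; finite groups are included. A hyperbolic group is \emph{non-elementary} if it is not virtually cyclic.

The simplest cases are governed by one number. Let $\epsilon_i(w)$ be the exponent sum of $x_i$ in $w$ and let $m(w)\ge 0$ be the greatest common divisor of $\epsilon_1(w),\dots,\epsilon_n(w)$, with $m(w)=0$ if all of them vanish. If $m(w)=1$, choose integers $k_i$ with $\sum_i k_i\epsilon_i(w)=1$; then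
\begin{equation}\label{eq:gcdone}
w(g^{k_1},\dots,g^{k_n})=g^{\sum_i k_i\epsilon_i(w)}=g\qquad\text{for all } g\in G,
\end{equation}
so $w[G]=G$ in every group. In $G=\mathbb Z$ we have $w(g_1,\dots,g_n)=\sum_i\epsilon_i(w)g_i$, so $w[\mathbb Z]=m(w)\mathbb Z$ is always rational; for $w=x_1^2$ it is the proper rational set $2\mathbb Z$. At the other extreme, it is known that proper verbal subsets of free non-abelian groups are not rational. The following problem comes from \cite{MN}.

\medskip
\noindent\textbf{Problem.} \emph{Is it true that for every non-elementary hyperbolic group $G$ and every $w\in F$ with $\{1\}\neq w[G]\neq G$, the set $w[G]$ is not rational?}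
\medskip

One would guess that it is. A verbal set is invariant under conjugation, and an automaton that accepts $gtg^{-1}$ for all $g$ seems to have to remember $g$ in order to match it with $g^{-1}$. This reasoning is incomplete, because the automaton may accept all the elements $gtg^{-1}$ by accepting much more: a normal subgroup of finite index is finitely generated, hence rational, and it is invariant under conjugation. So two things must be shown: a proper verbal set is too sparse to contain the large sets that an automaton with many loops produces, and an infinite conjugation-invariant set is too spread out to be produced by an automaton with few loops.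

\subsection{Results}

The answer to the problem is yes.

\begin{theorem}\label{thm:main}
Let $G$ be a non-elementary hyperbolic group and $w\in F$. If $\{1\}\neq w[G]\neq G$, then $w[G]$ is not rational. More precisely, the following are equivalent: $w[G]$ is rational; $w[G]\in\{\{1\},G\}$; $w=1$ in $F$ or $m(w)=1$.
\end{theorem}

The example $2\mathbb Z\subset\mathbb Z$ shows that ``non-elementary'' cannot be dropped.

To make ``sparse'' and ``spread out'' precise we use two notions. A submonoid $M$ of $G$ is \emph{non-elementary} if it is not contained in a virtually cyclic subgroup. A subset of $G$ is \emph{thin} if it is contained in a finite (possibly empty) union of sets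
\[
E_0s_1E_1s_2\cdots s_kE_k,\qquad k\ge0,\quad s_i\in G,\quad E_i \text{ virtually cyclic subgroups of } G .
\]
Finite sets and subsets of virtually cyclic subgroups are thin.

The proof works equally well for words with constants. For $W=W(x_1,\dots,x_n)$ in the free product $F*G$, let $W(g_1,\dots,g_n)$ be its image under a homomorphism $F*G\to G$ that is the identity on $G$ and sends $x_i$ to $g_i$, and let $W[G]$ be the set of all these values. The exponent sum $\epsilon_i(W)$ is the image of $W$ under the homomorphism $F*G\to\mathbb Z$ that sends $x_i$ to $1$ and kills $G$ and the other variables. For $m\in\{0,2,3,4,\dots\}$ we call $W$ \emph{$m$-divisible} if $\epsilon_i(W)\in m\mathbb Z$ for all $i$. Thus $0$-divisible means that all exponent sums vanish, and the value $m=1$ is excluded throughout.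

\begin{theorem}\label{thm:general}
Let $G$ be a non-elementary hyperbolic group and let $W_1,\dots,W_r\in F*G$, where $W_j$ is $m_j$-divisible and $m_j\neq1$. Put $V=\bigcup_jW_j[G]$.
\begin{enumerate}
\item[(1)] $V$ contains no set $aMb$ with $a,b\in G$ and $M$ a non-elementary submonoid.
\item[(2)] Every rational subset of $G$ contained in $V$ is thin.
\item[(3)] No infinite conjugation-invariant subset of $V$ is rational.
\end{enumerate}
\end{theorem}

In (2), ``thin'' cannot be replaced by ``finite'': if $w=x_1^m$ with $m\ge2$ and $g$ has infinite order, then $w[G]$ contains the infinite rational set $\langle g^m\rangle$.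

The \emph{verbal subgroup} $w(G)$ is the subgroup generated by $w[G]$. It has \emph{finite width} if for some $l$ every element of $w(G)$ is a product of at most $l$ elements of $w[G]\cup w[G]^{-1}$, and \emph{infinite width} otherwise.

\begin{corollary}\label{cor:main}
Let $G$ be a non-elementary hyperbolic group. In \emph{(a)} and \emph{(b)} let $w\neq1$ in $F$ and $m(w)\neq1$.
\begin{enumerate}
\item[(a)] For each $l\ge1$, the set of products of at most $l$ elements of $w[G]\cup w[G]^{-1}$ is not rational.
\item[(b)] The verbal subgroup $w(G)$ has infinite width.
\item[(c)] An infinite finite union of conjugacy classes of $G$ is not rational.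
\end{enumerate}
\end{corollary}

Part (b) is a theorem of Myasnikov and Nikolaev \cite{MN}.

Theorem~\ref{thm:general} is assembled from three statements. A rational set is thin or contains a set $aMb$ (Proposition~\ref{prop:dichotomy}, an argument about automata). The set $V$ contains no set $aMb$ (Proposition~\ref{prop:sparse}). An infinite conjugation-invariant set is not thin (Proposition~\ref{prop:notthin}). Section~\ref{sec:model} shows the idea behind the second statement in the free group of rank two and lists what has to be rebuilt in a hyperbolic group.

\medskip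
\noindent\textbf{Conventions.} $S$ is a finite symmetric generating set of $G$, $|g|$ is the word length with respect to $S$, and $d_S(f,g)=|f^{-1}g|$ is the left-invariant word metric. For $z\in\mathbb Z^K$ we write $\Vert z\Vert$ for the \emph{number of nonzero coordinates} of $z$; it satisfies $\Vert z+z'\Vert\le\Vert z\Vert+\Vert z'\Vert$ and $\Vert -z\Vert=\Vert z\Vert$. The standard basis of $\mathbb Z^K$ is $\mathbf e_1,\dots,\mathbf e_K$.

\section{A dichotomy for rational sets}\label{sec:dichotomy}

A \emph{finite automaton} over $S$ is a finite directed graph whose edges are labeled by letters of $S$, with one initial vertex and a set of final vertices; vertices are called states. A directed path from the initial state to a final state is \emph{accepting}, and a language is regular exactly when it is the set of labels of the accepting paths of some finite automaton. All the infinitude of a rational set comes from the closed paths of the automaton, and the dichotomy is whether the closed paths at each state stay inside a virtually cyclic subgroup. Hyperbolicity plays no role here.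

\begin{proposition}\label{prop:dichotomy}
A rational subset $R$ of a finitely generated group $G$ is either thin or contains a set $aMb$ with $a,b\in G$ and $M$ a non-elementary submonoid.
\end{proposition}

\begin{proof}
The empty set is thin, so let $R\neq\emptyset$ be the image of the language of an automaton over $S$. Deleting the states that lie on no accepting path does not change the language, so we may assume that every state lies on an accepting path. For a state $q$, let $M_q\subseteq G$ be the set of images of the labels of closed paths at $q$, including the empty path. Closed paths at $q$ can be concatenated, so $M_q$ is a submonoid.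

Suppose some $M_q$ is non-elementary. Let $a$ be the image of the label of a path from the initial state to $q$, and $b$ that of a path from $q$ to a final state. Inserting closed paths at $q$ gives $aM_qb\subseteq R$.

Otherwise each $M_q$ lies in a virtually cyclic subgroup $E_q$. Cut an accepting path as follows. From the initial state $q_0$ follow it to its last visit to $q_0$; this is a closed path at $q_0$. If the path has not ended, it continues with an edge labeled $s_1$ to a state $q_1$; follow it to its last visit to $q_1$, and so on. The path never returns to $q_i$ after its last visit, so the states $q_0,q_1,\dots,q_k$ are distinct, and there are only finitely many sequences $(q_0,s_1,q_1,\dots,s_k,q_k)$. The image of the label lies in $E_{q_0}s_1E_{q_1}\cdots s_kE_{q_k}$. Hence $R$ is thin.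
\end{proof}

\section{The model case: squares in the free group of rank two}\label{sec:model}

Let $G$ be free on $u$ and $v$, with $S=\{u^{\pm1},v^{\pm1}\}$, and let $M$ be the submonoid generated by $u$ and $v$. We show that the set of squares contains no set $aMb$.

Every $g\in G$ is uniquely a product of \emph{syllables}, nontrivial powers of $u$ and of $v$ in alternation. Fix $K\ge1$. For a syllable $s$ put $\varphi(s)=\mathbf e_i$ if $s=v^i$ and $\varphi(s)=-\mathbf e_i$ if $s=v^{-i}$ with $1\le i\le K$, and $\varphi(s)=0$ otherwise. Let $\Phi(g)\in\mathbb Z^K$ be the sum of $\varphi(s)$ over the syllables of $g$. It has three properties.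
\begin{enumerate}
\item[(i)] $\Phi(g^{-1})=-\Phi(g)$ and $\Vert\Phi(g)\Vert\le|g|$, since the syllables of $g^{-1}$ are the inverses of those of $g$, and $g$ has at most $|g|$ syllables.
\item[(ii)] $\Vert\Phi(gh)-\Phi(g)-\Phi(h)\Vert\le3$. Let $c$ be the longest terminal string of syllables of $g$ whose inverse is an initial string of syllables of $h$, and write $g=g'c$, $h=c^{-1}h'$. Then $\Phi(g)+\Phi(h)=\Phi(g')+\Phi(c)-\Phi(c)+\Phi(h')$. The syllables of $gh=g'h'$ are those of $g'$ followed by those of $h'$, except that the last syllable $s$ of $g'$ and the first syllable $t$ of $h'$ merge into one syllable $st\neq1$ if they are powers of the same letter. So the difference is $0$ or $\varphi(st)-\varphi(s)-\varphi(t)$.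
\item[(iii)] The element $g_*=vuv^2u\cdots uv^K\in M$ has $\Phi(g_*)=(1,\dots,1)$.
\end{enumerate}
By (ii), $\Phi(y^2)=2\Phi(y)+z$ with $\Vert z\Vert\le3$, so $\Phi$ of a square has at most three odd coordinates. By (i)--(iii), at least $K-6-|a|-|b|$ coordinates of $\Phi(ag_*b)$ equal $1$. Hence $ag_*b$ is not a square once $K>9+|a|+|b|$. For $a=b=1$ the element $g_*$ itself is not a square once $K\ge4$; for $K=7$ its exponent sums are $6$ in $u$ and $28$ in $v$, so abelianization does not detect this. The same count handles commutators: by (i) and three applications of (ii), $\Phi(y^{-1}z^{-1}yz)$ has at most nine nonzero coordinates.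

Two features of $\Phi$ matter. First, the error in (ii) may be of any size but is confined to a bounded number of coordinates. An integer-valued function that is additive up to a bounded error retains no information about residues modulo $m$; a vector-valued function whose error is confined in this way retains it in all the other coordinates. Second, the sign makes the contributions of $c$ and $c^{-1}$ cancel exactly. Without the sign they would add up to $2\Phi(c)$, an error that may occupy every coordinate and is harmless only modulo $2$.

To carry this over to a group without normal forms we restate it geometrically. In the Cayley tree of $G$, each left coset $A$ of $H=\langle v\rangle$ is a line; let $\pi_A(f)$ be the point of $A$ nearest to $f$. The $v$-syllables of $g$ correspond to the cosets $A$ with $\pi_A(1)\neq\pi_A(g)$, and the syllable is $\pi_A(1)^{-1}\pi_A(g)$. Property (ii) becomes a statement about three points $f_1,f_2,f_3$. If their projections to $A$ are three distinct points, the middle one lies on all three geodesics $[f_i,f_j]$ and is the center of the tripod. Only one coset contains the center, so on every other coset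 two of the three projections coincide, and the three signed contributions of that coset cancel.

In a hyperbolic group $G$ with an arbitrary non-elementary submonoid $M$, four things must be supplied.
\begin{itemize}
\item A subgroup $H$ whose cosets behave like the lines above, and projections to these cosets (Sections~\ref{sec:background} and~\ref{sec:proj}). A projection is now a bounded set rather than a point. Since an unbounded number of cosets contributes to $\Phi$, a bounded discrepancy on each coset is not acceptable; we need \emph{exact} equality of projections on all but boundedly many cosets (Lemma~\ref{lem:tripod}).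
\item A way to read the ``syllables'' of a product such as $g_*$ from projections (Section~\ref{sec:products}). They are determined only up to a bounded error, so the exponents $1,2,\dots,K$ are replaced by widely spaced ones.
\item An element $v\in M$ for which $v^n$ and $v^{-n}$ remain distinguishable up to that error, so that the sign is defined (Section~\ref{sec:nonrev}).
\item The counting function itself (Section~\ref{sec:count}).
\end{itemize}

\section{Elementary subgroups and isolated edges}\label{sec:background}

From now on $G$ is a non-elementary hyperbolic group.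

\subsection{Elementary subgroups}

We use the following facts.

\begin{proposition}[Gromov; see {\cite[Ch.~8]{GH}}]\label{prop:basic}
Torsion subgroups of $G$ are finite, and $G$ contains a free group of rank $2$.
\end{proposition}

\begin{proposition}[{\cite[\S1]{Ol}}]\label{prop:E}
For $v\in G$ of infinite order,
\[
E(v)=\{x\in G: xv^nx^{-1}=v^{\pm n}\text{ for some }n\ge1\}
\]
is a virtually cyclic subgroup, and it contains every virtually cyclic subgroup that contains a power $v^k$ with $k\neq0$.
\end{proposition}

The \emph{stable translation length} is $\tau(g)=\lim_{n\to\infty}|g^n|/n$. It is invariant under conjugation, because conjugation by $x$ changes $|g^n|$ by at most $2|x|$, and $\tau(g^k)=|k|\tau(g)$. In a hyperbolic group $\tau(g)>0$ for every $g$ of infinite order. Elements $v,v'$ of infinite order are \emph{commensurable} if $v^a=xv'^bx^{-1}$ for some $x\in G$ and nonzero integers $a,b$.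

\begin{lemma}\label{lem:E}
Let $v,v'\in G$ have infinite order and $x\in G$.
\begin{enumerate}
\item[(a)] $E(v^k)=E(v)$ for $k\neq0$, $E(xvx^{-1})=xE(v)x^{-1}$, and $\langle v\rangle$ has finite index in $E(v)$.
\item[(b)] If $v^a=xv'^bx^{-1}$ with $a,b\neq0$, then $E(v)=xE(v')x^{-1}$.
\item[(c)] If $E(v)\cap xE(v')x^{-1}$ is infinite, then $v$ and $v'$ are commensurable; if moreover $v=v'$, then $x\in E(v)$. In particular $E(v)\cap xE(v)x^{-1}$ is finite for $x\notin E(v)$.
\item[(d)] Every infinite virtually cyclic subgroup of $G$ lies in $E(c)$ for some $c$ of infinite order.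
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Both $E(v)$ and $E(v^k)$ are virtually cyclic and contain $v^k$, so each contains the other by Proposition~\ref{prop:E}. The second claim follows from the definition of $E$. For the third, $E(v)$ has an infinite cyclic subgroup $Z$ of finite index; some nontrivial power of $v$ lies in $Z$, and a nontrivial subgroup of $Z$ has finite index in $Z$.

(b) By (a), $E(v)=E(v^a)=E(xv'^bx^{-1})=xE(v')x^{-1}$.

(c) By Proposition~\ref{prop:basic} the infinite subgroup $E(v)\cap xE(v')x^{-1}$ contains an element $y$ of infinite order. By (a), some positive power of $y$ lies in $\langle v\rangle$ and some positive power lies in $x\langle v'\rangle x^{-1}$, so a common one gives $v^a=xv'^bx^{-1}$ with $a,b\neq0$. If $v=v'$, then $|a|\tau(v)=|b|\tau(v)$, so $|a|=|b|$ and $xv^{|b|}x^{-1}=v^{\pm|b|}$, that is, $x\in E(v)$.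

(d) Such a subgroup contains an element $c$ of infinite order; apply Proposition~\ref{prop:E}.
\end{proof}

\subsection{The relative Cayley graph}

Part (c) of the lemma says that different cosets of $E(v)$ do not stay close to each other along an infinite set. The convenient way to exploit this is to shrink every coset to diameter one and to record what it costs, in the original metric, to cross a coset.

Let $v_0,\dots,v_r\in G$ have infinite order and be pairwise non-commensurable, and put $H_\lambda=E(v_\lambda)$. Let $\Gamma$ be the Cayley graph of $G$ with respect to the alphabet $S\sqcup\bigsqcup_\lambda(H_\lambda\setminus\{1\})$: its vertices are the elements of $G$, and for each $g\in G$ and each letter $y$ there is an edge from $g$ to $gy$ labeled $y$. The union is disjoint, so an element that lies in $S$ and in $H_\lambda$, or in two of the subgroups, gives several letters and several parallel edges. An \emph{$H_\lambda$-edge} is an edge labeled by a letter from $H_\lambda\setminus\{1\}$; its endpoints lie in one left coset of $H_\lambda$, and we say that the edge is \emph{in} that coset. The group $G$ acts on $\Gamma$ by left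 multiplication, preserving labels. The next proposition is the only information about $\Gamma$ that we use.

\begin{proposition}[Isolated edges are short]\label{prop:isolated}
There is $C\ge1$ with the following property. Suppose that a closed path in $\Gamma$ is a concatenation of at most four geodesics, possibly trivial, one of which is a single $H_\lambda$-edge $e$ in a coset $A$ of $H_\lambda$, and that the path has no other $H_\lambda$-edge in $A$. Then the endpoints of $e$ are at $d_S$-distance at most $C$.
\end{proposition}

\begin{proof}
A subgroup of $G$ is \emph{quasiconvex} if all geodesics of the Cayley graph with respect to $S$ that join two of its points lie in a uniformly bounded neighborhood of it; virtually cyclic subgroups are quasiconvex. By \cite[Thm.~7.11]{Bo}, a non-elementary hyperbolic group is hyperbolic relative to any finite family of infinite quasiconvex subgroups $H_0,\dots,H_r$ such that $H_i\cap xH_jx^{-1}$ infinite implies $i=j$ and $x\in H_i$. For our family this condition is Lemma~\ref{lem:E}(c). (Alternatively, by \cite[Cor.~1.7]{Os1}, if $G$ is hyperbolic relative to a family and $g$ has infinite order and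 is not conjugate into a member of the family, then $E(g)$ may be added to the family. Start with the trivial family and add $E(v_0),E(v_1),\dots$ in turn; $v_i$ is not conjugate into $E(v_j)$ for $j<i$, by Lemma~\ref{lem:E}(c) and non-commensurability.)

Relative hyperbolicity is used only through \cite[Prop.~4.28]{DGO}, by which the family $\{H_\lambda\}$ is \emph{hyperbolically embedded} in $(G,S)$. This means that $\Gamma$ is a hyperbolic graph and that each relative metric $\hat d_\lambda$ on $H_\lambda$ has finite balls; here $\hat d_\lambda(h,h')$ is the least length of a path in $\Gamma$ from $h$ to $h'$ that uses no $H_\lambda$-edge in the coset $H_\lambda$, and is infinite if there is no such path. By \cite[Prop.~4.14]{DGO} there is $D$ such that a side of a geodesic $n$-gon in $\Gamma$ that is an isolated $H_\lambda$-component has $\hat d_\lambda$-length at most $Dn$; see also \cite[Prop.~3.2]{Os2}. Our hypothesis on $e$ says that $e$ is an isolated component. So the label of $e$ lies in the finite set $\bigcup_\lambda\{h\in H_\lambda:\hat d_\lambda(1,h)\le4D\}$, and $C$ can be taken to be $1$ plus the maximal $S$-length of its elements.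
\end{proof}

\begin{example}
In the free group on $u,v$ with the single subgroup $H=\langle v\rangle$, the constant $C=3$ works. The projection $\pi_A$ of Section~\ref{sec:model} takes the same value at both ends of any edge of $\Gamma$ that does not have both ends in $A$. Each of the other three sides has at most one edge with both ends in $A$, because $A$ has diameter one in $\Gamma$, and by hypothesis that edge is labeled from $S$. So the projection of the path returns from one end of $e$ to the other in at most three steps of $d_S$-length one.
\end{example}

\section{Projections to cosets}\label{sec:proj}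

In this section and the next, $v_0,\dots,v_r$, $H_\lambda$, $\Gamma$ and $C$ are as in Proposition~\ref{prop:isolated}, $H=H_0$ is the distinguished subgroup, and $d$ is the graph metric of $\Gamma$, so that $d\le d_S$. The letters $A,B$ denote left cosets of $H$. We measure nearness to a coset in $d$, and distances inside a coset in $d_S$. Put
\[
\pi_A(x)=\{a\in A: d(x,a)=d(x,A)\}.
\]
Then $\pi_{gA}(gx)=g\pi_A(x)$, and $\pi_A(x)=\{x\}$ for $x\in A$. Two elementary facts are used constantly.
\begin{enumerate}
\item[(G1)] A geodesic of $\Gamma$ has at most two vertices in $A$, and if it has two, they are consecutive; indeed distinct points of $A$ are joined by an $H$-edge. In this case the geodesic \emph{crosses} $A$, \emph{entering} at the first vertex and \emph{leaving} at the second. A geodesic with at most one vertex in $A$ has no $H$-edge in $A$.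
\item[(G2)] A geodesic from $x$ to $a\in\pi_A(x)$ meets $A$ only in $a$. If $z$ lies on it, then $a\in\pi_A(z)$, since $d(z,A)\ge d(x,A)-d(x,z)=d(z,a)$.
\end{enumerate}
We write $[x,y]$ for a geodesic of $\Gamma$ from $x$ to $y$.

\begin{lemma}\label{lem:proj}
\begin{enumerate}
\item[(a)] The $d_S$-diameter of $\pi_A(f)$ is at most $C$; in particular $\pi_A(f)$ is finite.
\item[(b)] If $x,y$ lie in one coset $B\neq A$ of $H$, or in one left coset of $H_\lambda$ with $\lambda\neq0$, then $d_S(a,b)\le C$ for all $a\in\pi_A(x)$, $b\in\pi_A(y)$.
\item[(c)] Suppose $d_S(a,b)>C$ for some $a\in\pi_A(f)$, $b\in\pi_A(g)$. Then $d(f,g)=d(f,A)+1+d(g,A)$, and every geodesic from $f$ to $g$ crosses $A$, entering at a point of $\pi_A(f)$ and leaving at a point of $\pi_A(g)$. Conversely, for all $a'\in\pi_A(f)$ and $b'\in\pi_A(g)$ we have $a'\neq b'$, and any concatenation of a geodesic $[f,a']$, an edge from $a'$ to $b'$ and a geodesic $[b',g]$ is a geodesic.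
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For distinct $a,a'\in\pi_A(f)$ consider the triangle formed by $[f,a]$, the $H$-edge from $a$ to $a'$, and $[a',f]$. By (G2) the first and third sides have one vertex in $A$ each, so the $H$-edge is isolated and Proposition~\ref{prop:isolated} applies.

(b) Let $a\neq b$. Consider the quadrilateral formed by $[x,a]$, the $H$-edge from $a$ to $b$, $[b,y]$, and a fourth side from $y$ to $x$ which is trivial if $x=y$ and otherwise is an $H$-edge in $B$, respectively an $H_\lambda$-edge. The fourth side is not an $H$-edge in $A$, so Proposition~\ref{prop:isolated} applies.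

(c) Let $\gamma$ be a geodesic from $f$ to $g$. If $\gamma$ does not cross $A$, then the $H$-edge from $a$ to $b$ is isolated in the quadrilateral formed by $[f,a]$, this edge, $[b,g]$ and $\gamma^{-1}$, so $d_S(a,b)\le C$, a contradiction. Hence $\gamma$ crosses $A$, entering at some $a_1$ and leaving at some $b_1$, and
\begin{align*}
d(f,A)+1+d(g,A)&\le d(f,a_1)+1+d(b_1,g)=d(f,g)\\
&\le d(f,a)+1+d(b,g)=d(f,A)+1+d(g,A).
\end{align*}
Equality holds throughout, which gives the formula for $d(f,g)$ and $a_1\in\pi_A(f)$, $b_1\in\pi_A(g)$. If $a'=b'$, then $d(f,g)\le d(f,A)+d(g,A)$, which is false. So $a'\neq b'$, and the concatenation has length $d(f,A)+1+d(g,A)=d(f,g)$.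
\end{proof}

Part (c) is the source of all exact statements below: once two projections are far apart, geodesics can be cut at $A$ and reassembled freely. We introduce the two quantities that replace the syllable of the model case and its length:
\[
T_A(f,g)=\{a^{-1}b: a\in\pi_A(f),\ b\in\pi_A(g)\}\subseteq H,\qquad
\Delta_A(f,g)=\max\{|t|:t\in T_A(f,g)\}.
\]
The set $T_A(f,g)$ is finite and nonempty, depends only on $\pi_A(f)$ and $\pi_A(g)$, and satisfies $T_A(g,f)=T_A(f,g)^{-1}$ and $T_{xA}(xf,xg)=T_A(f,g)$. The number $\Delta_A(f,g)$ is the largest $d_S$-distance between a point of $\pi_A(f)$ and a point of $\pi_A(g)$. It is symmetric, satisfies $\Delta_{xA}(xf,xg)=\Delta_A(f,g)$, and obeys the triangle inequality $\Delta_A(f,g)\le\Delta_A(f,h)+\Delta_A(h,g)$, as one sees by passing through any point of $\pi_A(h)$.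

We say that $A$ \emph{separates} $f$ and $g$ if $\Delta_A(f,g)>C$, which is the hypothesis of Lemma~\ref{lem:proj}(c). A geodesic from $f$ to $g$ crosses all separating cosets, and since distinct cosets are disjoint it does so along distinct edges. Hence
\begin{equation}\label{eq:count}
\#\{A:\Delta_A(f,g)>C\}\le d(f,g)\le d_S(f,g).
\end{equation}
The geodesic enters a separating coset $A$ at distance $d(f,A)$ from $f$. The entrance points of distinct cosets are distinct, so the numbers $d(f,A)$ are distinct, and the separating cosets are crossed in the order of these numbers. This order does not depend on the geodesic; we write $A<_{f,g}B$. Reversing a geodesic shows that $A<_{f,g}B$ if and only if $B<_{g,f}A$.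

The next lemma says that a separating coset $A$ screens the cosets behind it. A geodesic that is forced through $A$ on its way to $g$ leaves $A$ in $\pi_A(g)$, a set that does not depend on the starting point; so the place where it later enters $B$ does not depend on the starting point either. The threshold $2C$ leaves a margin: when the starting point moves from $f$ to $h$, we first know only that the projection to $B$ moves by at most $C$, and $B$ must still separate.

\begin{lemma}\label{lem:screen}
Let $\Delta_A(f,g)>2C$, $\Delta_B(f,g)>2C$, $A<_{f,g}B$, and $h\in G$.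
\begin{enumerate}
\item[(i)] If $\Delta_A(h,g)>C$, then $\pi_B(h)=\pi_B(f)$.
\item[(ii)] If $\Delta_B(f,h)>C$, then $\pi_A(h)=\pi_A(g)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $B<_{g,f}A$, statement (ii) is (i) with $(f,A)$ and $(g,B)$ interchanged. We prove (i). Let $P$ be the set of those $b\in B$ such that, for some $a'\in\pi_A(g)$, some geodesic from $a'$ to $g$ crosses $B$ entering at $b$. The set $P$ depends only on $A$, $B$ and $g$.

\emph{Claim: if $A$ and $B$ separate $f'$ and $g$, and $A<_{f',g}B$, then $\pi_B(f')=P$.} Let $b\in\pi_B(f')$ and $c\in\pi_B(g)$. By Lemma~\ref{lem:proj}(c) for $B$ there is a geodesic from $f'$ to $g$ that crosses $B$ from $b$ to $c$. By the same lemma for $A$ it crosses $A$ and leaves it at some $a'\in\pi_A(g)$, at distance $d(f',A)+1\le d(f',B)$ from $f'$, so not after $b$. Its part from $a'$ to $g$ crosses $B$ entering at $b$, so $b\in P$. Conversely, let $b\in P$, with $a'\in\pi_A(g)$ and a geodesic $\sigma$ from $a'$ to $g$ entering $B$ at $b$. Take $a''\in\pi_A(f')$. By Lemma~\ref{lem:proj}(c) for $A$, a geodesic $[f',a'']$, an edge from $a''$ to $a'$ and $\sigma$ form a geodesic from $f'$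 to $g$. By (G1) its only vertices in $B$ are the two on $\sigma$, so it enters $B$ at $b$, and $b\in\pi_B(f')$ by Lemma~\ref{lem:proj}(c) for $B$. The claim is proved.

The claim applies to $f'=f$. To apply it to $f'=h$ we must show that $B$ separates $h$ and $g$ and that $A<_{h,g}B$. Choose $b\in\pi_B(f)$ and $c\in\pi_B(g)$ with $d_S(b,c)>2C$, and a geodesic $\gamma$ from $f$ to $g$ crossing $B$ from $b$ to $c$. As in the claim, $\gamma$ leaves $A$ at some $a'\in\pi_A(g)$ not after $b$. Since $A$ separates $h$ and $g$, for $a_h\in\pi_A(h)$ the concatenation $\eta$ of $[h,a_h]$, an edge from $a_h$ to $a'$ and the part of $\gamma$ from $a'$ to $g$ is a geodesic. It crosses $A$, and then $B$ from $b$ to $c$. Let $b_0\in\pi_B(h)$. If $b_0\neq b$, consider the triangle formed by $[h,b_0]$, the $H$-edge from $b_0$ to $b$, and the part of $\eta$ from $h$ to $b$, reversed. The first side meets $B$ only in $b_0$ by (G2), and the third only in $b$ by (G1), so $d_S(b_0,b)\le C$ by Proposition~\ref{prop:isolated}. In either case $d_S(b_0,c)>C$, so $B$ separates $h$ and $g$; and $\eta$ shows that $A<_{h,g}B$. Therefore $\pi_B(h)=P=\pi_B(f)$.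
\end{proof}

We can now prove the tripod property; see Figure~\ref{fig:tripod}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\fill[gray!25] (6,0) ellipse (0.75 and 0.4);
\fill[gray!25] (8,0) ellipse (0.75 and 0.4);
\foreach \x in {1,...,6}{
\draw (2*\x,0) ellipse (0.75 and 0.4);
\node at (2*\x,-0.75) {$A_{\x}$};
\fill (2*\x-0.45,0) circle (1.2pt);
\fill (2*\x+0.45,0) circle (1.2pt);
}
\draw[thick] (0.5,0) node[left] {$f$} -- (13.5,0) node[right] {$g$};
\draw[thick] (7,0) -- (7,1.8) node[above] {$h$};
\draw (2.45,0) circle (4pt);
\draw (4.45,0) circle (4pt);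
\draw (9.55,0) circle (4pt);
\draw (11.55,0) circle (4pt);
\end{tikzpicture}
\caption{Cosets $A_l$ with $\Delta_{A_l}(f,g)>2C$, in the order in which a geodesic from $f$ to $g$ crosses them. In each coset the left dot stands for the projection of $f$ and the right dot for that of $g$. The projection of a third point $h$ (circled) equals that of $g$ on the early cosets and that of $f$ on the late ones; only two consecutive cosets (shaded) can be exceptional.}
\label{fig:tripod}
\end{figure}

\begin{lemma}[Tripod lemma]\label{lem:tripod}
For $f,g,h\in G$, all but at most two of the cosets $A$ with $\Delta_A(f,g)>2C$ satisfy $\pi_A(h)=\pi_A(f)$ or $\pi_A(h)=\pi_A(g)$.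
\end{lemma}

\begin{proof}
Let $A_1,\dots,A_N$ be these cosets in the order $<_{f,g}$, and let $j$ be minimal with $\Delta_{A_j}(h,g)>C$, or $j=N+1$ if there is no such index. For $l>j$, Lemma~\ref{lem:screen}(i) with $A=A_j$, $B=A_l$ gives $\pi_{A_l}(h)=\pi_{A_l}(f)$. If $j\ge2$, then $\Delta_{A_{j-1}}(h,g)\le C$, so $\Delta_{A_{j-1}}(f,h)>2C-C=C$ by the triangle inequality, and for $l<j-1$ Lemma~\ref{lem:screen}(ii) with $A=A_l$, $B=A_{j-1}$ gives $\pi_{A_l}(h)=\pi_{A_l}(g)$. Only $A_{j-1}$ and $A_j$ remain.
\end{proof}

\section{Products with long factors from $H$}\label{sec:products}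

In the free group the syllables of $g_*$ are visible from the way it is written. Here a product $h_1u_1h_2\cdots h_K$ with $h_i\in H$ and $u_i\notin H$ need not be geodesic in any sense. The next lemma shows that if the $u_i$ range over a fixed finite set and the $h_i$ are long compared with it, then the projections recover each $h_i$ up to bounded factors on both sides, in the right order, and see nothing else that is long.

For a finite set $U\subseteq G\setminus H$ put
\[
\kappa=C+\max\{\Delta_H(1,z):z\in U\cup U^{-1}\},\qquad Q=\{h\in H:|h|\le\kappa\}.
\]
The set $Q$ is finite and symmetric. If $p\in A$, the points of $A$ within $d_S$-distance $\kappa$ of $p$ form the set $pQ$.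

\begin{lemma}\label{lem:products}
Let $U$, $\kappa$, $Q$ be as above. There is $\rho\ge2C$, depending only on $U$, such that the following holds. Let $K\ge1$ and
\[
g=h_1u_1h_2u_2\cdots u_{K-1}h_K,\qquad u_i\in U,\quad h_i\in H,\quad |h_i|>2\kappa+C .
\]
Put $p_i=h_1u_1\cdots h_{i-1}u_{i-1}$ (so $p_1=1$), $q_i=p_ih_i$ (so $q_K=g$), and $A_i=p_iH=q_iH$.
\begin{enumerate}
\item[(a)] For $x\in A_j$ we have $\Delta_{A_i}(x,p_i)\le\kappa$ if $j<i$, and $\Delta_{A_i}(x,q_i)\le\kappa$ if $j>i$.
\item[(b)] The cosets $A_i$ are distinct, they separate $1$ and $g$, and $A_1<_{1,g}\cdots<_{1,g}A_K$. Moreover $\pi_{A_i}(1)\subseteq p_iQ$, $\pi_{A_i}(g)\subseteq q_iQ$, $T_{A_i}(1,g)\subseteq Qh_iQ$ and $\Delta_{A_i}(1,g)\ge|h_i|-2\kappa$.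
\item[(c)] If $A\notin\{A_1,\dots,A_K\}$, then $\Delta_A(1,g)\le\rho$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We use induction on $|i-j|$. Note that $A_i\neq A_{i+1}$, because $A_i=q_iH$, $A_{i+1}=q_iu_iH$ and $u_i\notin H$.

Let $j=i-1$. Both $x$ and $q_{i-1}=p_iu_{i-1}^{-1}$ lie in $A_{i-1}\neq A_i$, so $\Delta_{A_i}(x,q_{i-1})\le C$ by Lemma~\ref{lem:proj}(b). Translating by $p_i^{-1}$,
\[
\Delta_{A_i}(x,p_i)\le C+\Delta_{A_i}(p_iu_{i-1}^{-1},p_i)=C+\Delta_H(u_{i-1}^{-1},1)\le\kappa .
\]
Let $j=i+1$. Both $x$ and $p_{i+1}=q_iu_i$ lie in $A_{i+1}\neq A_i$, so, translating by $q_i^{-1}$,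
\[
\Delta_{A_i}(x,q_i)\le C+\Delta_{A_i}(q_iu_i,q_i)=C+\Delta_H(u_i,1)\le\kappa .
\]

Let $|i-j|\ge2$, and let $k$ be the neighbor of $i$ on the side of $j$: $k=i-1$ if $j<i$ and $k=i+1$ if $j>i$. Then $k$ lies strictly between $i$ and $j$, with $|k-j|<|i-j|$ and $|k-i|=1$. Let $a\in\pi_{A_i}(x)$. The statement is already known for the pairs of indices $(k,j)$ and $(k,i)$, so one of the points $x\in A_j$, $a\in A_i$ is within $\kappa$ of $p_k$ with respect to $\Delta_{A_k}$, and the other is within $\kappa$ of $q_k$. As $\Delta_{A_k}(p_k,q_k)=|h_k|$, the triangle inequality gives $\Delta_{A_k}(x,a)\ge|h_k|-2\kappa>C$. By Lemma~\ref{lem:proj}(c) a geodesic from $x$ to $a$ contains a point $z\in A_k$, and $a\in\pi_{A_i}(z)$ by (G2). Let $o=p_i$ if $j<i$ and $o=q_i$ if $j>i$. The case of neighbors gives $d_S(a,o)\le\Delta_{A_i}(z,o)\le\kappa$. Since $\pi_{A_i}(o)=\{o\}$ and $a$ was arbitrary, $\Delta_{A_i}(x,o)\le\kappa$.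

(b) If $A_j=A_i$ with $j<i$, then (a) with $x=q_i\in A_j$ gives $|h_i|=\Delta_{A_i}(q_i,p_i)\le\kappa$, a contradiction. Since $1\in A_1$ and $g\in A_K$, part (a) gives $\pi_{A_i}(1)\subseteq p_iQ$ for $i>1$ and $\pi_{A_i}(g)\subseteq q_iQ$ for $i<K$; and $\pi_{A_1}(1)=\{p_1\}$, $\pi_{A_K}(g)=\{q_K\}$. An element of $T_{A_i}(1,g)$ thus has the form $(p_i\beta)^{-1}q_i\beta'=\beta^{-1}h_i\beta'$ with $\beta,\beta'\in Q$, and its length is at least $|h_i|-2\kappa>C$. So $A_i$ separates $1$ and $g$. Suppose $A_j<_{1,g}A_i$ with $j>i$. Then a geodesic from $1$ to $g$ has a vertex $x\in A_j$ before its entrance point $a\in\pi_{A_i}(1)$ into $A_i$. By (G2) $a\in\pi_{A_i}(x)$, so $d_S(a,q_i)\le\kappa$ by (a). Also $d_S(a,p_i)\le\kappa$, so $|h_i|\le2\kappa$, a contradiction.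

(c) Let $\rho$ be the maximum of $2C$ and all numbers $\Delta_{A'}(1,t)$ with $t\in QUQ$ and $A'$ a coset of $H$. It is finite, since $QUQ$ is finite and, by \eqref{eq:count}, for each $t$ only finitely many $A'$ have $\Delta_{A'}(1,t)>C$. Let $A\notin\{A_1,\dots,A_K\}$; we may assume $\Delta_A(1,g)>C$. Choose $a\in\pi_A(1)$, $b\in\pi_A(g)$ with $d_S(a,b)=\Delta_A(1,g)$ and a geodesic $\gamma$ from $1$ to $g$ crossing $A$ from $a$ to $b$. By (b) it crosses $A_1,\dots,A_K$ in this order, entering $A_i$ at some $a_i\in p_iQ$ and leaving at some $b_i\in q_iQ$, with $a_1=1$ and $b_K=g$. The edge from $a$ to $b$ is not one of the edges from $a_i$ to $b_i$, so it lies on $\gamma$ between $b_i$ and $a_{i+1}$ for some $i<K$. By (G2), $a\in\pi_A(b_i)$ and $b\in\pi_A(a_{i+1})$. Hence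
\[
\Delta_A(1,g)\le\Delta_A(b_i,a_{i+1})=\Delta_{b_i^{-1}A}(1,t),\qquad t=b_i^{-1}a_{i+1}\in Qq_i^{-1}p_{i+1}Q=Qu_iQ,
\]
and the right side is at most $\rho$.
\end{proof}

Since $h_i$ is recovered only as an element of $Qh_iQ$, we choose powers of one element whose lengths are so far apart that these sets cannot be confused.

\begin{lemma}\label{lem:spacing}
Let $U,\kappa,Q,\rho$ be as in Lemma~\ref{lem:products}, let $v\in H$ have infinite order, let $I$ be an infinite set of positive integers and $K\ge1$. There are $n_1,\dots,n_K\in I$ such that the sets $Z_i=Qv^{n_i}Q$ and $Y_i=Z_i\cup Z_i^{-1}$ have the following properties.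
\begin{enumerate}
\item[(a)] The sets $Y_1,\dots,Y_K$ are pairwise disjoint, and their elements have length greater than $\rho\ge2C$. In particular $T_A(f,g)\subseteq Y_i$ implies $\Delta_A(f,g)>\rho$.
\item[(b)] Let $g=h_1u_1\cdots u_{L-1}h_L$ with $u_l\in U$ and $h_l=v^{n_{i(l)}}$, $1\le i(l)\le K$. Then Lemma~\ref{lem:products} applies to this product, $T_{A_l}(1,g)\subseteq Z_{i(l)}$ for each $l$, and no coset $A\notin\{A_1,\dots,A_L\}$ has $T_A(1,g)$ contained in one of the sets $Y_i$.
\end{enumerate}
\end{lemma}

\begin{proof}
Balls of $d_S$ are finite and the powers of $v$ are distinct, so $|v^n|\to\infty$. Choose $n_1,\dots,n_K\in I$ successively with $|v^{n_1}|>2\kappa+\rho$ and $|v^{n_{i+1}}|>|v^{n_i}|+4\kappa$. The elements of $Y_i$ have length in the interval $[|v^{n_i}|-2\kappa,\,|v^{n_i}|+2\kappa]$; these intervals are pairwise disjoint and lie above $\rho$. This proves (a). In (b), $|h_l|>2\kappa+\rho>2\kappa+C$, so Lemma~\ref{lem:products} applies; its part (b) gives the inclusion, and its part (c) together with (a) excludes the other cosets.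
\end{proof}

\section{Non-reversible elements}\label{sec:nonrev}

The signed count needs $Z_i\cap Z_i^{-1}=\emptyset$. This can fail: if $t\in Q$ satisfies $tvt^{-1}=v^{-1}$, then $Z_i=Qv^{n_i}Q$ contains both $v^{n_i}$ and $v^{-n_i}$. We therefore look for elements without such a symmetry. Call $v\in G$ \emph{non-reversible} if $v^N$ is not conjugate to $v^{-N}$ for every $N\ge1$. A non-reversible element has infinite order, since $v^N=1$ would be conjugate to $v^{-N}=1$.

\begin{example}
Let $G$ be the free product of three groups of order two, generated by $r,s,t$. The element $st$ is conjugate to its inverse: $s(st)s=ts$. The element $rst$ is non-reversible: cyclically reduced words in a free product of this kind are conjugate only if they are cyclic permutations of each other, and no cyclic permutation of $(rst)^N$ equals $(tsr)^N$. Letters that are their own inverses carry no sign, but a cyclic pattern of three of them carries an orientation, and a pattern of two does not.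
\end{example}

The proof below imitates this example. The role of the three letters is played by the symmetric sets $Y_1,Y_2,Y_3$, which are available before any sign is defined. Only positive powers and products are used, so the element constructed lies in the given monoid.

\begin{lemma}\label{lem:nonrev}
Every non-elementary submonoid $M$ of $G$ contains a non-reversible element.
\end{lemma}

\begin{proof}
\emph{Setup.} If every element of $M$ had finite order, then $M$ would contain the inverses of its elements, so it would be a torsion subgroup, hence finite by Proposition~\ref{prop:basic}; this contradicts non-elementarity. Let $v_0\in M$ have infinite order and $H=E(v_0)$. As $H$ is virtually cyclic, there is $u\in M\setminus H$. We use Sections~\ref{sec:proj} and~\ref{sec:products} for the family $\{H\}$ and $U=\{u\}$, and take $n_1,n_2,n_3\ge1$ and $Y_1,Y_2,Y_3$ from Lemma~\ref{lem:spacing} for $v_0$ and $K=3$.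

Say that $A$ has \emph{mark $i$} for the pair $(f,g)$ if $T_A(f,g)\subseteq Y_i$. A coset has at most one mark, and a marked coset has $\Delta_A(f,g)>2C$. Let $\Omega(f,g)$ be the word in the letters $1,2,3$ formed by the marks of all marked cosets in the order $<_{f,g}$; it is finite by \eqref{eq:count}. Then $\Omega(xf,xg)=\Omega(f,g)$, and since $Y_i=Y_i^{-1}$, the word $\Omega(g,f)$ is the reverse of $\Omega(f,g)$.

\emph{Close words.} Two words are \emph{$c$-close} if they have a common subsequence that omits at most $c$ letters of each. If $\Omega_1,\Omega_2$ are $c_1$-close and $\Omega_2,\Omega_3$ are $c_2$-close, then $\Omega_1,\Omega_3$ are $(c_1+c_2)$-close. Indeed, let $I,J$ be the sets of positions in $\Omega_2$ of the two common subsequences. The subsequence at the positions $I\cap J$ occurs in $\Omega_1$, omitting at most $c_1+|I\setminus J|\le c_1+c_2$ letters, and in $\Omega_3$, omitting at most $c_2+|J\setminus I|\le c_2+c_1$ letters.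

\emph{Stability: if $d_S(g,g')\le\ell$, then $\Omega(f,g)$ and $\Omega(f,g')$ are $(\ell+2)$-close.} Let $A$ be marked for $(f,g)$. By Lemma~\ref{lem:tripod}, with at most two exceptions $\pi_A(g')=\pi_A(f)$ or $\pi_A(g')=\pi_A(g)$. In the first case $\Delta_A(g,g')=\Delta_A(g,f)>2C$, which by \eqref{eq:count} happens for at most $\ell$ cosets. In the second case $T_A(f,g')=T_A(f,g)$, so $A$ has the same mark for $(f,g')$. Thus all but at most $\ell+2$ cosets marked for $(f,g)$ have the same mark for $(f,g')$, and the same holds with $g$ and $g'$ interchanged. The cosets with the same mark for both pairs are ordered by $d(f,A)$ in both words, so they give the required common subsequence. Reversing both words shows that the same estimate holds when the first argument is changed instead.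

\emph{The element.} Let $v=v_0^{n_1}uv_0^{n_2}uv_0^{n_3}u\in M$. For $L\ge1$, the element $v^Lu^{-1}$ is a product as in Lemma~\ref{lem:spacing}(b) with $3L$ factors from $H$, so that lemma and Lemma~\ref{lem:products}(b) give $\Omega(1,v^Lu^{-1})=(123)^L$. Suppose $xv^Nx^{-1}=v^{-N}$ with $N\ge1$. For every $L\ge1$, translating first by $x$ and then by $v^{LN}$,
\[
(123)^{LN}=\Omega(x,\,xv^{LN}u^{-1})=\Omega(x,\,v^{-LN}xu^{-1})=\Omega(v^{LN}x,\,xu^{-1}),
\]
so $\Omega(xu^{-1},v^{LN}x)=(321)^{LN}$. The pair $(xu^{-1},v^{LN}x)$ is near the pair $(1,v^{LN}u^{-1})$: we have $d_S(xu^{-1},1)=|xu^{-1}|$ and $d_S(v^{LN}x,v^{LN}u^{-1})=|ux|$. By stability, applied once in each argument, $(321)^{LN}$ and $(123)^{LN}$ are $c$-close with $c=|xu^{-1}|+|ux|+4$, which does not depend on $L$.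

The common subsequence has at least $3LN-c-1$ pairs of consecutive letters. A pair that is not adjacent in one of the two words has an omitted letter of that word between its members, so at most $c$ pairs are non-adjacent in each word. If $3LN-c-1>2c$, some pair is adjacent in both words. But the adjacent pairs are $12,23,31$ in $(123)^{LN}$ and $32,21,13$ in $(321)^{LN}$. This contradiction shows that $v$ is non-reversible.
\end{proof}

\section{The counting function}\label{sec:count}

We now construct the analogue of the function $\Phi$ of Section~\ref{sec:model}. The constant $3$ becomes $18$, and, as there, it does not depend on $K$.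

\begin{lemma}\label{lem:Phi}
Let $M$ be a non-elementary submonoid of $G$ and $K\ge1$. There are a function $\Phi\colon G\to\mathbb Z^K$ and an element $g_*\in M$ such that for all $g,h\in G$:
\begin{enumerate}
\item[(i)] $\Phi(g^{-1})=-\Phi(g)$ and $\Vert\Phi(g)\Vert\le|g|$;
\item[(ii)] $\Vert\Phi(gh)-\Phi(g)-\Phi(h)\Vert\le18$;
\item[(iii)] $\Phi(g_*)=(1,\dots,1)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Take a non-reversible $v\in M$ from Lemma~\ref{lem:nonrev}, put $H=E(v)$, and take $u\in M\setminus H$. We use Sections~\ref{sec:proj} and~\ref{sec:products} for the family $\{H\}$ and $U=\{u\}$.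

\emph{The sign.} Let $I$ be the set of $n\ge1$ with $Qv^nQ\cap Qv^{-n}Q=\emptyset$. We claim that only finitely many $n\ge1$ lie outside $I$. If $n\notin I$, then $\beta_1v^n\beta_2=\beta_3v^{-n}\beta_4$ with $\beta_k\in Q$, so $pv^nq=v^{-n}$ with $p=\beta_3^{-1}\beta_1$ and $q=\beta_2\beta_4^{-1}$ in the finite set $QQ$. If this happened for infinitely many $n$, the same pair $(p,q)$ would serve some $n<n'$, and
\[
pv^{n'-n}p^{-1}=(pv^{n'}q)(pv^nq)^{-1}=v^{-(n'-n)},
\]
contradicting non-reversibility. Take $n_1,\dots,n_K\in I$ and $Z_i$, $Y_i$ from Lemma~\ref{lem:spacing}. Since $Z_i^{-1}=Qv^{-n_i}Q$, the $2K$ sets $Z_1,Z_1^{-1},\dots,Z_K,Z_K^{-1}$ are pairwise disjoint.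

\emph{Definition.} Put $\varphi_A(f,g)=\mathbf e_i$ if $T_A(f,g)\subseteq Z_i$, $\varphi_A(f,g)=-\mathbf e_i$ if $T_A(f,g)\subseteq Z_i^{-1}$, and $\varphi_A(f,g)=0$ otherwise. This is well defined by disjointness. From the properties of $T_A$ we get $\varphi_{xA}(xf,xg)=\varphi_A(f,g)$ and $\varphi_A(g,f)=-\varphi_A(f,g)$, and $\varphi_A(f,g)\neq0$ implies $\Delta_A(f,g)>2C$. By \eqref{eq:count} the sum $\Phi(f,g)=\sum_A\varphi_A(f,g)$ has at most $d_S(f,g)$ nonzero terms. It satisfies $\Phi(xf,xg)=\Phi(f,g)$ and $\Phi(g,f)=-\Phi(f,g)$. Put $\Phi(g)=\Phi(1,g)$.

(i) We have $\Phi(g^{-1})=\Phi(1,g^{-1})=\Phi(g,1)=-\Phi(g)$, and $\Phi(g)$ is a sum of at most $|g|$ vectors $\pm\mathbf e_i$.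

(ii) Since $\Phi(h)=\Phi(g,gh)$ and $\Phi(gh)=-\Phi(gh,1)$, the vector in question is $-\sum_A\sigma_A$, where
\[
\sigma_A=\varphi_A(1,g)+\varphi_A(g,gh)+\varphi_A(gh,1).
\]
Let $\sigma_A\neq0$. Label the points $1,g,gh$ cyclically as $f_1,f_2,f_3$ so that $\varphi_A(f_1,f_2)\neq0$; then $\sigma_A=\varphi_A(f_1,f_2)+\varphi_A(f_2,f_3)+\varphi_A(f_3,f_1)$ and $\Delta_A(f_1,f_2)>2C$. If $\pi_A(f_3)=\pi_A(f_1)$, then $1\in T_A(f_3,f_1)$, so the third term vanishes because $1\notin Y_i$; and $T_A(f_2,f_3)=T_A(f_2,f_1)$, so the second term is minus the first. If $\pi_A(f_3)=\pi_A(f_2)$, then $1\in T_A(f_2,f_3)$, so the second term vanishes; and $T_A(f_3,f_1)=T_A(f_2,f_1)$, so the third term is minus the first. Both cases give $\sigma_A=0$. Hence $A$ is one of the at most two exceptional cosets of Lemma~\ref{lem:tripod} for the pair $f_1,f_2$ and third point $f_3$. There are three cyclic labelings, so at most six cosets have $\sigma_A\neq0$, and $\Vert\sigma_A\Vert\le3$ for each.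

(iii) Let $g_*=v^{n_1}uv^{n_2}u\cdots uv^{n_K}\in M$. By Lemma~\ref{lem:spacing}(b), $\varphi_{A_i}(1,g_*)=\mathbf e_i$ for the distinct cosets $A_1,\dots,A_K$, and $\varphi_A(1,g_*)=0$ for all other $A$.
\end{proof}

\begin{proposition}\label{prop:sparse}
Let $W_1,\dots,W_r$ and $V$ be as in Theorem~\ref{thm:general}. Then $aMb\not\subseteq V$ for all $a,b\in G$ and all non-elementary submonoids $M$.
\end{proposition}

\begin{proof}
Write each $W_j$ as a product of $\ell_j$ factors, each of which is a letter $x_i^{\pm1}$ or a constant from $G$; let $c_{j,1},c_{j,2},\dots$ be the constants. Put $\Lambda=\max_j\bigl(18\ell_j+\sum_k|c_{j,k}|\bigr)$, choose $K>36+|a|+|b|+\Lambda$, and take $\Phi$ and $g_*$ from Lemma~\ref{lem:Phi}. We show that $ag_*b\notin V$.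

By (ii) applied twice, $\Phi(ag_*b)=\Phi(a)+\Phi(g_*)+\Phi(b)+z$ with $\Vert z\Vert\le36$. By (i) and (iii), at least $K-36-|a|-|b|>\Lambda$ coordinates of $\Phi(ag_*b)$ equal $1$.

Suppose $ag_*b=W_j(g_1,\dots,g_n)$. By induction from (ii), $\Phi$ of a product of $\ell$ elements differs from the sum of their values of $\Phi$ in at most $18\ell$ coordinates; for $\ell=0$ this is $\Phi(1)=0$, which follows from (i). Using $\Phi(g_i^{-1})=-\Phi(g_i)$ to collect the terms,
\[
\Phi(ag_*b)=\sum_i\epsilon_i(W_j)\Phi(g_i)+\sum_k\Phi(c_{j,k})+z',\qquad\Vert z'\Vert\le18\ell_j .
\]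
All coordinates of the first sum lie in $m_j\mathbb Z$, whatever the $g_i$ are. So at most $18\ell_j+\sum_k|c_{j,k}|\le\Lambda$ coordinates of $\Phi(ag_*b)$ lie outside $m_j\mathbb Z$. But $1\notin m_j\mathbb Z$, because $m_j\neq1$; this is the only place where that hypothesis is used. So more than $\Lambda$ coordinates lie outside $m_j\mathbb Z$, a contradiction.
\end{proof}

\section{Conjugation-invariant sets are not thin}\label{sec:notthin}

In the free group on $u,v$, the number of $v$-syllables is at most $2$ on the thin set $\langle v\rangle\langle u\rangle\langle v\rangle$, while the conjugates $(uv)^Ku(uv)^{-K}$ of $u$ have $2K$ of them. This suggests counting separating cosets. The count must be adapted to the thin set, however: on the cyclic subgroup $\langle uv\rangle$ the number of $v$-syllables is unbounded. The remedy is to count cosets of a subgroup $H=E(v)$ for an element $v$ that is not commensurable with any of the subgroups that cover the thin set, and to include those subgroups in the family defining $\Gamma$. Then Lemma~\ref{lem:proj}(b) makes them invisible to the count. This is the only part of the paper that needs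 families with more than one subgroup.

In the setting of Section~\ref{sec:proj} put
\[
\nu(g)=\#\{A:\Delta_A(1,g)>2C\}.
\]

\begin{lemma}\label{lem:nu}
For $g,h\in G$ we have $\nu(g)\le|g|$, $\nu(g^{-1})=\nu(g)$ and $\nu(gh)\le\nu(g)+\nu(h)+2$. Moreover $\nu(y)\le1$ for $y\in H$ and $\nu(y)=0$ for $y\in H_\lambda$, $\lambda\neq0$.
\end{lemma}

\begin{proof}
The first bound is \eqref{eq:count}. The second claim follows from $\Delta_A(1,g^{-1})=\Delta_{gA}(g,1)$. For the third, apply Lemma~\ref{lem:tripod} to the pair $1,gh$ and the third point $g$. A non-exceptional $A$ with $\Delta_A(1,gh)>2C$ has $\pi_A(g)=\pi_A(gh)$, and then $\Delta_A(1,g)>2C$, or $\pi_A(g)=\pi_A(1)$, and then $\Delta_A(g,gh)>2C$. The first inequality holds for $\nu(g)$ cosets, and the second for $\nu(h)$ cosets, since $\Delta_A(g,gh)=\Delta_{g^{-1}A}(1,h)$. Finally, if $y\in H_\lambda$, then $1$ and $y$ lie in the coset $H_\lambda$, so Lemma~\ref{lem:proj}(b) gives $\Delta_A(1,y)\le C$ for all $A$, except possibly for $A=H$ when $\lambda=0$.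
\end{proof}

\begin{lemma}\label{lem:fresh}
Let $c_1,\dots,c_r\in G$, $r\ge1$, have infinite order and be pairwise non-commensurable. There is $v\in G$ of infinite order that is not commensurable with any $c_i$.
\end{lemma}

\begin{proof}
Put $E_i=E(c_i)$ and use the family $\{E_1,\dots,E_r\}$ with distinguished subgroup $H=E_1$. Since $G$ is not virtually cyclic, there is $u\in G\setminus H$. Let $U=\{u\}$, take $h\in H$ with $|h|>2\kappa+2C$, and put $v=hu$. For $L\ge1$ the element $v^Lu^{-1}=huh\cdots uh$ has $L$ factors $h$, so Lemma~\ref{lem:products}(b) gives $L$ distinct cosets with $\Delta_{A_i}(1,v^Lu^{-1})\ge|h|-2\kappa>2C$. Hence $L\le\nu(v^Lu^{-1})\le\nu(v^L)+|u|+2$, and $\nu(v^L)\to\infty$ as $L\to\infty$. So $v$ has infinitely many distinct powers and has infinite order. If $v$ were commensurable with $c_i$, then $v^N\in xE_ix^{-1}$ for some $N\ge1$ and $x\in G$, so $v^{LN}=xyx^{-1}$ with $y\in E_i$ depending on $L$, and Lemma~\ref{lem:nu} would give $\nu(v^{LN})\le|x|+1+|x|+4$ for all $L$. This is a contradiction.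
\end{proof}

\begin{proposition}\label{prop:notthin}
An infinite conjugation-invariant subset $R$ of a non-elementary hyperbolic group $G$ is not thin.
\end{proposition}

\begin{proof}
Suppose that $R$ is covered by finitely many sets $E_0's_1E_1'\cdots s_kE_k'$. By Lemma~\ref{lem:E}(d) each infinite subgroup among the $E'$ lies in some $E(c)$. From the finitely many elements $c$ so obtained choose a maximal pairwise non-commensurable subfamily $c_1,\dots,c_r$, and put $E_i=E(c_i)$. Each $c$ is commensurable with some $c_i$, so $E(c)=xE_ix^{-1}$ for some $x$ by Lemma~\ref{lem:E}(b). Let $\Sigma$ be the finite set consisting of $1$, the constants $s$, the conjugators $x^{\pm1}$ and the elements of the finite subgroups among the $E'$. Then there is $k_0$ such that every element of $R$ is a product of at most $k_0$ elements of $\Sigma\cup E_1\cup\dots\cup E_r$. Since $R$ is infinite, $r\ge1$.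

Take $v$ from Lemma~\ref{lem:fresh}, put $H=E(v)$, and use the family $\{H,E_1,\dots,E_r\}$ with distinguished subgroup $H$. By Lemma~\ref{lem:nu}, $\nu$ vanishes on each $E_i$, so $\nu\le k_0(2+\max_{s\in\Sigma}|s|)$ on $R$.

It remains to find elements of $R$ with arbitrarily large $\nu$. First, $R\not\subseteq H$. Otherwise, for $z\in G\setminus H$, we would have $R=zRz^{-1}\subseteq H\cap zHz^{-1}$, which is finite by Lemma~\ref{lem:E}(c). Pick $r_0\in R\setminus H$ and $u\in G\setminus H$, let $U=\{u,u^{-1},r_0\}$, and take $h\in H$ with $|h|>2\kappa+2C$. For $x=huhu\cdots uh$ with $K$ factors $h$, the element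
\[
xr_0x^{-1}=huhu\cdots uh\;r_0\;h^{-1}u^{-1}h^{-1}\cdots u^{-1}h^{-1}\in R
\]
is a product as in Lemma~\ref{lem:products} with $2K$ factors $h^{\pm1}$ from $H$. Part (b) of that lemma gives $2K$ distinct cosets with $\Delta_{A_i}(1,xr_0x^{-1})\ge|h|-2\kappa>2C$, so $\nu(xr_0x^{-1})\ge2K$. As $K$ is arbitrary, this contradicts the bound on $\nu$.
\end{proof}

The hypothesis that $G$ is non-elementary is needed: $\mathbb Z$ is an infinite, conjugation-invariant and thin subset of itself.

\section{Proofs of the main results}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:general}]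
Part (1) is Proposition~\ref{prop:sparse}. A rational subset of $V$ contains no set $aMb$ by (1), so it is thin by Proposition~\ref{prop:dichotomy}; this is (2). An infinite conjugation-invariant subset of $V$ is not thin by Proposition~\ref{prop:notthin}, so it is not rational by (2); this is (3).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $w=1$ in $F$, then $w[G]=\{1\}$, and if $m(w)=1$, then $w[G]=G$ by \eqref{eq:gcdone}. So the third condition implies the second. The second implies the first, since $\{1\}$ and $G$ are rational. It remains to show that $w[G]$ is not rational when $w\neq1$ and $m(w)\neq1$.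

The set $w[G]$ is conjugation-invariant, since $xw(g_1,\dots,g_n)x^{-1}=w(xg_1x^{-1},\dots,xg_nx^{-1})$. It is infinite. Indeed, $G$ contains a free group $F_2$ of rank $2$ by Proposition~\ref{prop:basic}, and the free group on $x_1,\dots,x_n$ embeds in $F_2$; the image $t$ of $w$ is a nontrivial element of $w[F_2]\subseteq w[G]$. The centralizer of $t$ in $F_2$ is cyclic, hence of infinite index, so $t$ has infinitely many conjugates, all in $w[G]$. Finally $w$ is $m(w)$-divisible with $m(w)\neq1$, so Theorem~\ref{thm:general}(3) with $V=w[G]$ shows that $w[G]$ is not rational. The three conditions are therefore equivalent, and a proper verbal set, which fails the second, is not rational.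
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
(a) Let $P_l$ be the set of these products. It is conjugation-invariant, and it is infinite because it contains $w[G]$. It is the finite union of the sets $W[G]$, where $W$ runs over the products of at most $l$ words $w^{\pm1}$ written in pairwise disjoint sets of variables (one fixed set for each position). Each exponent sum of such a $W$ is, up to sign, an exponent sum of $w$, so $W$ is $m(w)$-divisible. Theorem~\ref{thm:general}(3) applies to $V=P_l$.

(b) The subgroup $w(G)$ is infinite and normal, so it is not thin by Proposition~\ref{prop:notthin}; in particular it is not contained in a virtually cyclic subgroup and is a non-elementary submonoid. If it had finite width, then $w(G)=P_l$ for some $l$, contradicting Theorem~\ref{thm:general}(1) with $V=P_l$, $M=w(G)$ and $a=b=1$.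

(c) The conjugacy class of $c\in G$ is $W[G]$ for $W=x_1cx_1^{-1}\in F*G$, which is $0$-divisible. Apply Theorem~\ref{thm:general}(3) with $V$ the given union.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bo} Bowditch, Internat. J. Algebra Comput. \textbf{22} (2012).

\bibitem{DGO} Dahmani, Guirardel and Osin, Mem. AMS \textbf{245} (2017).

\bibitem{GH} Ghys and de la Harpe, \emph{Sur les groupes hyperboliques}.

\bibitem{MN} Alexei Myasnikov and Andrey Nikolaev, \emph{Verbal subgroups of hyperbolic groups have infinite width}, arXiv:1107.3719 (2011).

\bibitem{Ol} Ol'shanskii, Internat. J. Algebra Comput. \textbf{3} (1993).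

\bibitem{Os1} Osin, Internat. J. Algebra Comput. \textbf{16} (2006).

\bibitem{Os2} Osin, Invent. Math. \textbf{167} (2007).

\end{thebibliography}
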